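
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Diederich--Forn\ae ss index one and the periods of defining functions}


\begin{abstract}
Let $\Omega\subset\mathbb C^2$ be a bounded pseudoconvex domain with smooth boundary. By a theorem of Krantz, Liu and Peloso, $\Omega$ has Diederich--Forn\ae ss index $1$ if some defining function $\rho$ has vanishing mixed Hessian $\mathrm{Hess}_\rho(L,N)$ on the Levi-flat set of the boundary, where $L$ and $N$ are the complex tangential and complex normal fields. We show that the converse is false. The counterexamples have real-analytic boundary of type $4$ and a circle as Levi-flat set; the obstruction is the period of a $1$-form along this circle. We also prove a criterion, on the Levi-flat set alone, for the index to be $1$, show that nonzero periods around annuli in the boundary bound the index away from $1$, and determine exactly when the converse fails if the Levi-flat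 set is a finite disjoint union of points, arcs, closed curves and complex curves with boundary.
\end{abstract}

\section{The question and the answer}

Let $\Omega\subset\mathbb C^2$ be a bounded domain with smooth boundary. A \emph{defining function} of $\Omega$ is a real function $\rho$, smooth in a neighborhood of $\overline\Omega$, negative in $\Omega$, zero on $\partial\Omega$, with $d\rho\ne0$ on $\partial\Omega$. For a smooth function $f$ and $(1,0)$ vectors $X=\sum X_j\partial_{z_j}$, $Y=\sum Y_j\partial_{z_j}$ put
\[
H_f(X,Y)=\sum_{j,k=1}^2\frac{\partial^2 f}{\partial z_j\partial\bar z_k}X_j\overline{Y_k},\qquad Xf=\sum_j X_j f_{z_j},\qquad |X|^2=\sum_j|X_j|^2 ;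
\]
we also write $\mathrm{Hess}_f(X,Y)$ for $H_f(X,Y)$. A real smooth $f$ is plurisubharmonic if and only if $H_f(X,X)\ge0$ for all $X$. The domain is pseudoconvex if and only if the Levi form is nonnegative: $H_\rho(X,X)\ge0$ at boundary points whenever $X\rho=0$. From now on $\Omega$ is pseudoconvex.

A number $0<\eta<1$ is a \emph{Diederich--Forn\ae ss exponent} of $\rho$, and of $\Omega$, if $-(-\rho)^\eta$ is plurisubharmonic on $\Omega$. The \emph{Diederich--Forn\ae ss index} of $\Omega$ is the supremum of its exponents over all defining functions; it lies in $(0,1]$. Since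
\begin{equation}\label{eq:hess-power}
H_{-(-\rho)^\eta}(X,X)=\eta(-\rho)^{\eta-1}\Big(H_\rho(X,X)+\frac{1-\eta}{-\rho}\,|X\rho|^2\Big),
\end{equation}
an exponent tolerates some negativity of $H_\rho$ in directions that are not complex tangential to the level sets of $\rho$, and the tolerance fades as $\eta\to1$.

Where can such negativity come from? Near $\partial\Omega$ let
\begin{equation}\label{eq:LN}
L=\rho_{z_2}\partial_{z_1}-\rho_{z_1}\partial_{z_2},\qquad N=\overline{\rho_{z_1}}\,\partial_{z_1}+\overline{\rho_{z_2}}\,\partial_{z_2},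
\end{equation}
so that $L$ is complex tangential and $N$ complex normal. Let $\Sigma\subset\partial\Omega$ be the \emph{Levi-flat set}, where $H_\rho(L,L)=0$. At distance $s$ from a point of $\Sigma$ along the inward normal, test \eqref{eq:hess-power} with $X=L+scN$, where $c$ is a constant. Up to $O(s^2)$ there are three contributions, $H_\rho(L,L)$, $2s\operatorname{Re}(\bar c\,H_\rho(L,N))$ and $\frac{1-\eta}{-\rho}s^2|c|^2|\partial\rho|^4$, and all are $O(s)$. If $H_\rho(L,N)\neq0$, the best choice of $c$, of size $(1-\eta)^{-1}$, makes the last two add up to a negative multiple of $s|H_\rho(L,N)|^2/(1-\eta)$. So the mixed term is the enemy of exponents close to $1$. Krantz, Liu and Peloso proved that without it there is no other enemy: \emph{if some defining function satisfies}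
\begin{equation}\label{eq:KLP}
\mathrm{Hess}_\rho(L,N)=0\quad\text{on }\Sigma ,
\end{equation}
\emph{then the index is $1$}. This extends the theorem of Forn\ae ss--Herbig (Gallagher) that a defining function plurisubharmonic on the boundary forces index $1$, whose converse fails by an example of Behrens. Liu \cite{Liu} asks whether the converse of the Krantz--Liu--Peloso theorem holds: does every $\Omega$ of index $1$ have a defining function satisfying \eqref{eq:KLP}?

The heuristics above suggest a positive answer, and for a single defining function they are right: if one $\rho$ has exponents arbitrarily close to $1$, then $\rho$ satisfies \eqref{eq:KLP} (Corollary~\ref{cor:single}). But the index lets $\rho$ vary with $\eta$, and this changes the answer.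

\begin{theorem}\label{thm:main}
For $b>0$ let
\[
\Omega_b=\Big\{(z,w)\in\mathbb C^*\times\mathbb C:\ \big|w+e^{ib\log|z|^2}\big|^2<1-(\log|z|^2)^4\Big\}.
\]
This is a bounded pseudoconvex domain with real-analytic boundary. Its Levi-flat set is the circle $\gamma=\{|z|=1,\ w=0\}$, the boundary has type $4$ along $\gamma$, and the Diederich--Forn\ae ss index of $\Omega_b$ is $1$. But every defining function $\rho$ satisfies
\[
\max_\gamma\frac{|\mathrm{Hess}_\rho(L,N)|}{|\partial\rho|^3}\ \ge\ b ,\qquad L,N\text{ formed from }\rho,
\]
and the bound $b$ is attained. In particular \eqref{eq:KLP} is impossible, even approximately.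
\end{theorem}

Thus the converse of the Krantz--Liu--Peloso theorem is false, and the normalized obstruction $b$ can be arbitrarily large. Here is the idea. Near each point of $\gamma$ there is a plurisubharmonic local defining function $r'$ whose mixed term vanishes on $\gamma$, but continued once around $\gamma$ it is multiplied by $e^{4\pi b}$. A global defining function is $e^gr'$ with $g$ multivalued, so $g$ cannot have zero derivative along $\gamma$: this is the obstruction. On the other hand, an exponent $\eta$ asks, roughly, that $e^{\kappa g}$ with $\kappa=\eta/(1-\eta)$ have nonpositive Laplacian in the flat direction, \emph{but only at points of $\Sigma$}. On a circle, $g$ may be as concave as we like across the circle without any cost in first derivatives, and so every $\eta<1$ is reached. If the Levi-flat set contained an annulus with nonzero period, the inequality would have to hold on the whole annulus, and for $\eta$ near $1$ it could not.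

Section~\ref{sec:alpha} isolates the form whose period is the obstruction. Section~\ref{sec:example} builds $\Omega_b$ and works out the picture just described. Section~\ref{sec:criterion} proves the criterion for exponents on $\Sigma$ (Theorem~\ref{thm:criterion}) and completes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:surface} treats complex curves in the boundary (Theorem~\ref{thm:surface}), and Section~\ref{sec:class} decides index $1$ and \eqref{eq:KLP} for a class of Levi-flat sets (Theorem~\ref{thm:class}).

\section{How the mixed term depends on the defining function}\label{sec:alpha}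

Fix a defining function $r$ and let $L,N$ be the fields \eqref{eq:LN} of $r$. Then $Lr\equiv0$, $Nr=|\partial r|^2:=|r_{z_1}|^2+|r_{z_2}|^2$, $|L|=|N|=|\partial r|$, and $L,N$ is a frame near $\partial\Omega$. Any other defining function is $\rho=re^\psi$ near $\partial\Omega$ with $\psi$ smooth and real. Its fields on $\partial\Omega$ are $L_\rho=e^\psi L$, $N_\rho=e^\psi N$.

It is convenient to make the mixed term a linear form. At a boundary point and for $V\in\mathbb CL$ put
\begin{equation}\label{eq:alpha}
\alpha_\rho(V)=\frac{H_\rho(V,N_\rho)}{\overline{N_\rho\rho}} .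
\end{equation}
Since $|L_\rho|=|\partial\rho|$ and $N_\rho\rho=|\partial\rho|^2$, the norm of this form is the quotient in Theorem~\ref{thm:main}:
\begin{equation}\label{eq:norm}
|\alpha_\rho|:=\max_{|V|=1}|\alpha_\rho(V)|=\frac{|\mathrm{Hess}_\rho(L_\rho,N_\rho)|}{|\partial\rho|^3}.
\end{equation}

\begin{lemma}\label{lem:alpha}
\textup{(i)} On $\partial\Omega$, $\alpha_{re^\psi}(V)=\alpha_r(V)+V\psi$ for $V\in\mathbb CL$.
\textup{(ii)} On $\Sigma$, the vector $N_\rho$ in \eqref{eq:alpha} may be replaced by any $(1,0)$ vector $Y$ with $Y\rho\ne0$. In particular, on $\Sigma$ the form $\alpha_\rho$ makes sense for local defining functions $\rho$ and may be computed in any local holomorphic coordinates, and \textup{(i)} remains true.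
\end{lemma}

\begin{proof}
Let $h=e^\psi$. On $\partial\Omega$, where $r=0$, we have $(hr)_{j\bar k}=hr_{j\bar k}+h_jr_{\bar k}+r_jh_{\bar k}$. For $V\in\mathbb CL$, $Vr=0$, so for every $Y$
\begin{equation}\label{eq:change}
H_{re^\psi}(V,Y)=e^\psi\big(H_r(V,Y)+(V\psi)\,\overline{Yr}\big).
\end{equation}
The quotient in \eqref{eq:alpha} is unchanged if $N_\rho$ is multiplied by a nonzero scalar, so for $\rho=re^\psi$ we may use $N$ in place of $N_\rho=e^\psi N$. Dividing \eqref{eq:change} with $Y=N$ by $\overline{Y(re^\psi)}=e^\psi\overline{Yr}$ gives (i).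

With $Y\in\mathbb CL$, \eqref{eq:change} shows that $\Sigma$ does not depend on the defining function. On $\Sigma$, $H_\rho(V,V')=0$ for $V,V'\in\mathbb CL$. A vector $Y$ with $Y\rho\ne0$ is $Y=cN_\rho+V'$ with $c\neq0$ and $V'\in\mathbb CL$, so numerator and denominator for $Y$ are $\bar c$ times those for $N_\rho$. The quotient formed with $Y$ is invariant under holomorphic changes of coordinates, and dividing \eqref{eq:change} with any such $Y$ gives (i) for local defining functions.
\end{proof}

So \eqref{eq:KLP} says $\alpha_\rho=0$ on $\Sigma$, and \emph{such a $\rho$ exists if and only if there is a smooth real $\psi$ near $\Sigma$ with}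
\begin{equation}\label{eq:solve}
L\psi=-\alpha_r(L)\quad\text{on }\Sigma .
\end{equation}
(A $\psi$ given near the compact set $\Sigma$ is extended by a cutoff, without change near $\Sigma$.)

To integrate along curves we pass to real vectors. Let $\operatorname{Re}(\mathbb CL)=\{2\operatorname{Re}V:V\in\mathbb CL\}$ be the real plane of complex tangential directions. For $V\in\mathbb CL$ and $v=2\operatorname{Re}V=V+\overline V$ put $\hat\alpha_\rho(v)=2\operatorname{Re}\alpha_\rho(V)$. At a given point $\alpha_\rho=0$ if and only if $\hat\alpha_\rho=0$ (replace $V$ by $iV$), and Lemma~\ref{lem:alpha}(i) becomes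
\begin{equation}\label{eq:hatchange}
\hat\alpha_{re^\psi}(v)=\hat\alpha_r(v)+d\psi(v).
\end{equation}
In the Euclidean metric $|2\operatorname{Re}V|=|V|$, because $2\operatorname{Re}(a\,\partial_{z_j})=\operatorname{Re}a\,\partial_{x_j}+\operatorname{Im}a\,\partial_{y_j}$.

\begin{lemma}\label{lem:period}
Let $c\subset\partial\Omega$ be an oriented smooth closed curve of length $\ell$ that is everywhere complex tangential, that is, with tangent vectors in $\operatorname{Re}(\mathbb CL)$. The period $P=\oint_c\hat\alpha_\rho$ does not depend on $\rho$, and $\max_c|\alpha_\rho|\ge|P|/(2\ell)$ for every $\rho$. If $c\subset\Sigma$ and \eqref{eq:KLP} holds for some $\rho$, then $P=0$.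
\end{lemma}

\begin{proof}
By \eqref{eq:hatchange}, $\hat\alpha_\rho$ changes along $c$ by the differential of a function on $c$. Since $|\hat\alpha_\rho(v)|\le2|\alpha_\rho||v|$, we get $|P|\le2\ell\max_c|\alpha_\rho|$. The last claim follows.
\end{proof}

\section{The domains $\Omega_b$}\label{sec:example}

\subsection{A defining function with a multiplier}

We look for a plurisubharmonic local defining function that is flat along a curve and returns with a factor. Take coordinates $(\zeta,\omega)\in\mathbb C^2$, $\zeta=s+it$, and
\begin{equation}\label{eq:rprime}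
r'=2\operatorname{Re}\omega+|\omega e^{ib\zeta}|^2+16\,s^4e^{2bt},\qquad |e^{ib\zeta}|^2=e^{-2bt}.
\end{equation}
The first term gives a flat hyperplane, the second makes the domain bounded in $\omega$ for fixed $\zeta$, and the third makes it bounded in $s$ and isolates the line $s=0$. The weights are chosen so that
\[
r'(\zeta+2\pi i,\ e^{4\pi b}\omega)=e^{4\pi b}\,r'(\zeta,\omega).
\]
The map $(\zeta,\omega)\mapsto(z,w)=(e^\zeta,\ \omega e^{2ib\zeta})$ is locally biholomorphic from $\mathbb C^2$ onto $\mathbb C^*\times\mathbb C$ and is invariant under $(\zeta,\omega)\mapsto(\zeta+2\pi i,e^{4\pi b}\omega)$. So $r'$ descends only as a multivalued function, whereas $r=e^{-2bt}r'$ is single-valued. With $\theta=\log|z|^2=2s$ we have $|w|^2=|\omega|^2e^{-4bt}$ and $we^{-ib\theta}=\omega e^{-2bt}$, hence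
\begin{equation}\label{eq:r}
r=|w|^2+2\operatorname{Re}(we^{-ib\theta})+\theta^4=|w+e^{ib\theta}|^2-1+\theta^4 .
\end{equation}
This is the function that defines $\Omega_b$.

\begin{lemma}\label{lem:geometry}
$\Omega_b$ is a bounded pseudoconvex domain with real-analytic boundary and defining function $r$. Its Levi-flat set is $\gamma$, and it has type $4$ along $\gamma$: the maximal order of contact of $\partial\Omega_b$ with regular holomorphic curves is $4$.
\end{lemma}

\begin{proof}
\emph{The boundary.} Where $r\le0$ we have $|\theta|\le1$ and $|w|\le2$, so $\overline{\Omega_b}$ is a compact subset of $\mathbb C^*\times\mathbb C$. $\Omega_b$ is connected, as a union of discs centered at $w=-e^{ib\theta}$ over the annulus $|\theta|<1$. Let $r=0$. If $r_{\bar w}=w+e^{ib\theta}$ vanishes, then $\theta=\pm1$, the square $|w+e^{ib\theta}|^2$ contributes nothing to $dr$, and $dr=4\theta^3d\theta\neq0$. So $dr\ne0$ on $\{r=0\}$. Hence $\{r=0\}=\partial\Omega_b$, and the boundary is real-analytic.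

\emph{Pseudoconvexity.} Locally, $r'$ is a defining function. For $X=X_1\partial_\zeta+X_2\partial_\omega$,
\begin{equation}\label{eq:levi-ex}
H_{r'}(X,X)=e^{-2bt}|X_2+ib\omega X_1|^2+e^{2bt}(48s^2+16b^2s^4)|X_1|^2\ \ge\ 0 .
\end{equation}
The first term is the squared modulus of the derivative of $\omega e^{ib\zeta}$ along $X$, and the second is $\frac14(\partial_s^2+\partial_t^2)(16s^4e^{2bt})|X_1|^2$.

\emph{The Levi-flat set.} Let $X\ne0$ be complex tangential at a boundary point with $H_{r'}(X,X)=0$. If $X_1=0$, then \eqref{eq:levi-ex} gives $X_2=0$. So $X_1\neq0$, $s=0$ and $X_2=-ib\omega X_1$. At $s=0$, since $\partial_\zeta t=-i/2$, we have $r'_\zeta=ib|\omega|^2e^{-2bt}$ and $r'_\omega=1+\bar\omega e^{-2bt}$. Tangency reads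
\[
0=X_1\big[ib|\omega|^2e^{-2bt}-ib\omega(1+\bar\omega e^{-2bt})\big]=-ib\omega X_1,
\]
so $\omega=0$. Conversely, where $s=0$ and $\omega=0$, we have $r'=0$, and the vector $\partial_\zeta$ is tangential and null. The image of this line is $\gamma$.

\emph{The type.} At $(it_0,0)$ the complex tangent line is $\omega=0$. A regular holomorphic curve through this point is either transverse to it, with contact order $1$, or of the form $\zeta=it_0+x$, $\omega=F(x)$ with $F$ vanishing at $0$ to some order $k$, $2\le k\le\infty$. On the latter, $r'=2\operatorname{Re}F+|F|^2|e^{ib\zeta}|^2+16(\operatorname{Re}x)^4e^{2bt}$ with $t=t_0+\operatorname{Im}x$. If $k\le3$, the contact order is $k$. If $k\ge4$, the terms of order $4$ are $2\operatorname{Re}(F_4x^4)+16e^{2bt_0}(\operatorname{Re}x)^4$, where $F_4$ is the coefficient of $x^4$ in $F$, and there are none of lower order. They do not vanish identically because $(\operatorname{Re}x)^4$ is not harmonic. So the contact order is then $4$.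
\end{proof}

\subsection{The obstruction}

By \eqref{eq:rprime}, on the line $s=0$, $\omega=0$ over $\gamma$ we have $r'_\omega=1$ and $r'_{\zeta\bar\omega}=ib\,\omega e^{-2bt}=0$. Hence $\alpha_{r'}(\partial_\zeta)=0$ by Lemma~\ref{lem:alpha}(ii) with $Y=\partial_\omega$: the multivalued function has no mixed term on $\gamma$. As $r=e^{-2bt}r'$, Lemma~\ref{lem:alpha} gives
\begin{equation}\label{eq:alpha-ex}
\alpha_r(\partial_\zeta)=\partial_\zeta(-2bt)=ib,\qquad\text{i.e.}\qquad \alpha_r(z\partial_z)=ib\quad\text{on }\gamma,
\end{equation}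
because $\partial_\zeta$ is mapped to $z\partial_z+2ibw\,\partial_w$, which equals $z\partial_z$ on $\gamma$. The tangent vector of $t\mapsto(e^{it},0)$ is $2\operatorname{Re}(iz\partial_z)$. So $\gamma$ is complex tangential, $\hat\alpha_r(\gamma')=2\operatorname{Re}(i\cdot ib)=-2b$, and
\begin{equation}\label{eq:period-ex}
\oint_\gamma\hat\alpha_\rho=-4\pi b\qquad\text{for every defining function }\rho .
\end{equation}
Since $\gamma$ has length $2\pi$, Lemma~\ref{lem:period} and \eqref{eq:norm} give $\max_\gamma|\mathrm{Hess}_\rho(L,N)|/|\partial\rho|^3\ge b$. For $\rho=r$ the quotient is $|\alpha_r(z\partial_z)|=b$ at every point of $\gamma$. This proves Theorem~\ref{thm:main} except for the value of the index.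

\subsection{What an exponent requires along a flat direction}\label{sec:hand}

We now compute what an exponent costs. The computation uses only the shape of $\rho$ in suitable coordinates and will be used again in Section~\ref{sec:surface}.

\begin{lemma}\label{lem:flat}
Near $(\zeta_0,0)\in\mathbb C^2$ let $\rho=2e^{g(\zeta)}\operatorname{Re}\omega+R$ with $g$ and $R$ smooth and real. Suppose that at the points $(\zeta_0,-u)$, $u\downarrow0$, the functions $R,R_\zeta,R_{\zeta\bar\zeta}$ are $O(u^2)$ and $R_\omega,R_{\zeta\bar\omega}$ are $O(u)$. If $0<\eta<1$ and $H_\rho(X,X)+\frac{1-\eta}{-\rho}|X\rho|^2\ge0$ at these points for all $X$, then, with $\kappa=\eta/(1-\eta)$,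
\begin{equation}\label{eq:flat}
g_{\zeta\bar\zeta}+\kappa|g_\zeta|^2\le0\quad\text{at }\zeta_0,\qquad\text{equivalently}\qquad (e^{\kappa g})_{\zeta\bar\zeta}(\zeta_0)\le0 .
\end{equation}
\end{lemma}

\begin{proof}
Take $X=\partial_\zeta+u\beta\,\partial_\omega$ with $\beta\in\mathbb C$. At $(\zeta_0,-u)$,
\begin{align*}
-\rho&=2ue^g+O(u^2),\qquad X\rho=\rho_\zeta+u\beta\rho_\omega=ue^g(\beta-2g_\zeta)+O(u^2),\\
H_\rho(X,X)&=\rho_{\zeta\bar\zeta}+2u\operatorname{Re}(\bar\beta\rho_{\zeta\bar\omega})+u^2|\beta|^2\rho_{\omega\bar\omega}
=-2u(e^g)_{\zeta\bar\zeta}+2u\operatorname{Re}(\bar\beta e^gg_\zeta)+O(u^2).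
\end{align*}
Divide the hypothesis by $ue^g$ and let $u\to0$:
\[
-2\big(g_{\zeta\bar\zeta}+|g_\zeta|^2\big)+2\operatorname{Re}(\bar\beta g_\zeta)+\tfrac{1-\eta}2|\beta-2g_\zeta|^2\ge0 .
\]
The best choice is $\beta=2g_\zeta-\frac{2}{1-\eta}g_\zeta=-2\kappa g_\zeta$. It makes the second term $-4\kappa|g_\zeta|^2$ and the third $\frac{2}{1-\eta}|g_\zeta|^2=2(1+\kappa)|g_\zeta|^2$. The sum is $-2(g_{\zeta\bar\zeta}+\kappa|g_\zeta|^2)$. Finally $(e^{\kappa g})_{\zeta\bar\zeta}=\kappa e^{\kappa g}(g_{\zeta\bar\zeta}+\kappa|g_\zeta|^2)$.
\end{proof}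

\emph{The circle.} Let a defining function $\rho$ of $\Omega_b$, equal to $re^\psi$ near the boundary, have exponent $\eta$. In the coordinates $(\zeta,\omega)$ we have $\rho=e^{\psi-2bt}r'$. With $g(\zeta)=\psi(e^\zeta,0)-2bt$, \eqref{eq:rprime} shows that $\rho=2e^{g}\operatorname{Re}\omega$ plus terms that are quadratic in $\omega,\bar\omega$ or divisible by $s^4$, with smooth coefficients. For small $u>0$ the points $(it_0,-u)$ lie over $\Omega_b$. So, by \eqref{eq:hess-power}, Lemma~\ref{lem:flat} applies at each $\zeta_0=it_0$: with $4g_{\zeta\bar\zeta}=g_{ss}+g_{tt}$ and $4|g_\zeta|^2=g_s^2+g_t^2$,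
\begin{equation}\label{eq:line}
g_{ss}+g_{tt}+\kappa(g_s^2+g_t^2)\le0\ \text{ on the line } s=0,\qquad g(s,t+2\pi)=g(s,t)-4\pi b .
\end{equation}
The multiplier forces $g_t$ to have mean $-2b$ over a period. Since $g_{tt}$ has mean $0$, the mean of $g_{ss}$ must be at most $-4\kappa b^2$. This is a debt that grows as $\eta\to1$, but $g_{ss}$ is free on the line. The function $g=-2bt-4Ms^2$, that is $\psi=-M\theta^2$, pays it: at $s=0$ the left side of \eqref{eq:line} is $-8M+4\kappa b^2<0$ once $2M>\kappa b^2$.

\emph{A strip.} If \eqref{eq:line} had to hold for all $|s|<a$, then $g_{ss}$ would no longer be free: a concave function of $s$ acquires a slope, and $g_s^2$ is charged too. For $g=-2bt+G(s)$ the inequality says that $Y=e^{\kappa G}>0$ satisfies $Y''+k^2Y\le0$ with $k=2b\kappa$, and this has no positive solution on an interval longer than $\pi/k$ (Section~\ref{sec:surface}). The circle escapes because it is a strip of width zero.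

Condition \eqref{eq:line} is only necessary. To see that its strict form suffices, one must control all directions at all interior points near $\partial\Omega$, on the normals through $\Sigma$ and off them. This is the next task.

\section{Exponents are read on the Levi-flat set}\label{sec:criterion}

Let $\Omega\subset\mathbb C^2$ be bounded and pseudoconvex with smooth boundary, and fix a defining function $r$ with its fields $L,N$. Let $\nu$ be the outward unit normal. Write
\[
\alpha=\frac{H_r(L,N)}{|\partial r|^2},\qquad \lambda=H_r(L,L)\quad\text{near }\partial\Omega,\qquad A=-\frac{\nu(\lambda)}{\nu(r)}\quad\text{on }\partial\Omega.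
\]
Thus $\alpha=\alpha_r(L)$ on $\partial\Omega$, and on $\Sigma$ the number $A$ is the limit of $\lambda/(-r)$ along the inward normal. For $0<\eta<1$ put $\kappa=\eta/(1-\eta)$ and
\begin{equation}\label{eq:E}
E_\eta(\psi)=A-|\alpha|^2-H_\psi(L,L)-\kappa\,|\alpha+L\psi|^2 .
\end{equation}

\begin{theorem}\label{thm:criterion}
\textup{(a)} If $E_\eta(\psi)>0$ on $\Sigma$ for some smooth real $\psi$ defined near $\Sigma$, then $\eta$ is a Diederich--Forn\ae ss exponent of $\Omega$.

\textup{(b)} If a defining function equal to $re^\psi$ near $\partial\Omega$ has exponent $\eta$, then $E_\eta(\psi)\ge0$ on $\Sigma$.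

\textup{(c)} The index is the supremum of those $\eta$ for which some $\psi$ has $E_\eta(\psi)>0$ on $\Sigma$. In particular, it is $1$ if and only if for every $\kappa>0$ there is a smooth real $\psi$ near $\Sigma$ with
\[
A-|\alpha|^2-H_\psi(L,L)>\kappa\,|\alpha+L\psi|^2\quad\text{on }\Sigma .
\]
\end{theorem}

Criteria of this kind are due to B.~Liu; a full proof is given here. The inequality shows how the converse of the Krantz--Liu--Peloso theorem can fail: at each point of $\Sigma$, as $\kappa\to\infty$, either $\alpha+L\psi$ becomes small, or $-H_\psi(L,L)$ becomes large. If $\psi$ may not change with $\eta$, only the first is possible: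

\begin{corollary}\label{cor:single}
If a single defining function $\rho$ has exponents arbitrarily close to $1$, then $\rho$ satisfies \eqref{eq:KLP}.
\end{corollary}

\begin{proof}
Take $r=\rho$ and $\psi=0$ in (b): $A-|\alpha|^2\ge\kappa|\alpha|^2$ on $\Sigma$ for arbitrarily large $\kappa$, so $\alpha=0$ there.
\end{proof}

\subsection{The Hessian in the frame $L,N$}

Let $\rho=re^\psi$ and $u=-\log(-\rho)=-\log(-r)-\psi$. Since $-(-\rho)^\eta=-e^{-\eta u}$,
\[
\partial\bar\partial\big(-(-\rho)^\eta\big)=\eta e^{-\eta u}\big(\partial\bar\partial u-\eta\,\partial u\wedge\bar\partial u\big),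
\]
so plurisubharmonicity means that the Hermitian form $Q(X,Y)=H_u(X,Y)-\eta(Xu)\overline{(Yu)}$ is positive semidefinite. We have
\[
H_u(X,Y)=\frac{H_r(X,Y)}{-r}+\frac{(Xr)\overline{(Yr)}}{r^2}-H_\psi(X,Y),\qquad Lu=-L\psi,\qquad Nu=\frac{|\partial r|^2}{-r}-N\psi ,
\]
and therefore near $\partial\Omega$
\begin{equation}\label{eq:Q}
\begin{aligned}
Q(L,L)&=\frac{\lambda}{-r}-H_\psi(L,L)-\eta|L\psi|^2,\\
Q(L,N)&=\frac{|\partial r|^2(\alpha+\eta L\psi)}{-r}-H_\psi(L,N)-\eta\,L\psi\,\overline{N\psi},\\
Q(N,N)&=(1-\eta)\frac{|\partial r|^4}{r^2}+O\Big(\frac1{|r|}\Big).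
\end{aligned}
\end{equation}
At distance $s$ from $\Sigma$ along the normal, $Q(L,L)$ is $O(1)$, $Q(L,N)$ is $O(s^{-1})$, and $Q(N,N)$ is of exact order $s^{-2}$. So $|Q(L,N)|^2/Q(N,N)$ is bounded, like $Q(L,L)$, and the sign of their difference is decided by a finite limit, which we now compute.

Let $q=p-s\nu(p)$ with $p\in\partial\Omega$ and $s>0$ small. Then $-r(q)=s\,\nu(r)(p)+O(s^2)$ and $\lambda(q)=\lambda(p)-s\,\nu(\lambda)(p)+O(s^2)$. Since $\lambda(p)\ge0$ by pseudoconvexity, we get, for fixed $\eta,\psi$ and uniformly in $p$,
\begin{equation}\label{eq:limits}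
\frac{|Q(L,N)|^2}{Q(N,N)}(q)=\frac{|\alpha+\eta L\psi|^2}{1-\eta}(p)+O(s),\qquad \frac{\lambda(q)}{-r(q)}\ge A(p)+O(s),
\end{equation}
with equality up to $O(s)$ in the second relation if $p\in\Sigma$. To recognize $E_\eta$, put $f=\alpha+L\psi$. Then $L\psi=f-\alpha$, $\alpha+\eta L\psi=(1-\eta)\alpha+\eta f$, and
\begin{align}
\eta|L\psi|^2+\frac{|\alpha+\eta L\psi|^2}{1-\eta}
&=\eta|f|^2-2\eta\operatorname{Re}\alpha\bar f+\eta|\alpha|^2+(1-\eta)|\alpha|^2+2\eta\operatorname{Re}\alpha\bar f+\frac{\eta^2}{1-\eta}|f|^2\notag\\
&=|\alpha|^2+\kappa|f|^2.\label{eq:square}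
\end{align}
Hence
\begin{equation}\label{eq:E2}
E_\eta(\psi)=A-H_\psi(L,L)-\eta|L\psi|^2-\frac{|\alpha+\eta L\psi|^2}{1-\eta}.
\end{equation}

\subsection{Proof of Theorem~\ref{thm:criterion}}

A plurisubharmonic function in a collar of $\partial\Omega$ is enough for (a):

\begin{lemma}\label{lem:patch}
Let $\rho$ be smooth near $\partial\Omega$, zero on $\partial\Omega$, negative on $C=\{q\in\Omega:\mathrm{dist}(q,\partial\Omega)<s_0\}$, with $d\rho\ne0$ on $\partial\Omega$, and let $v=-(-\rho)^\eta$ be smooth and plurisubharmonic on $C$. Then there is a defining function of $\Omega$ that equals $\rho$ near $\partial\Omega$ and has exponent $\eta$.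
\end{lemma}

\begin{proof}
We glue $v$ to a strictly negative plurisubharmonic function by a smoothed maximum. Take $0<s_1<s_2<s_0$, small enough that the shell $\{s_1\le\mathrm{dist}(\cdot,\partial\Omega)\le s_2\}$ in $\Omega$ is not empty, and let $m>0$ be the minimum of $-v$ on it. Let $\|z\|<R$ on $\overline\Omega$, where $\|z\|^2=|z_1|^2+|z_2|^2$, and let $\beta=\delta(\|z\|^2-R^2)-c$ with $c,\delta>0$, $\delta R^2+c<m/2$. Let $0<\tau<\min(c/2,m/2)$. Let $\chi$ be smooth, convex and even with $|\chi'|\le1$ and $\chi(t)=|t|$ for $|t|\ge\tau$ (the convolution of $|t|$ with an even nonnegative bump of integral $1$ supported in $[-\tau,\tau]$). Put $M(x,y)=\frac12(x+y+\chi(x-y))$. This is smooth, convex and nondecreasing in each variable, so it maps pairs of plurisubharmonic functions to plurisubharmonic functions. It equals $\max(x,y)$ for $|x-y|\ge\tau$ and is at most $\max(x,y)+\tau/2$ always.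

On the shell, $v\le-m<\beta-\tau$, so $M(v,\beta)=\beta$. Hence
\[
\tilde v=M(v,\beta)\ \text{ where }\mathrm{dist}(\cdot,\partial\Omega)\le s_2,\qquad \tilde v=\beta\ \text{ where }\mathrm{dist}(\cdot,\partial\Omega)\ge s_1
\]
is well defined, smooth and plurisubharmonic on $\Omega$. Near $\partial\Omega$, $v>-c+\tau\ge\beta+\tau$, so $\tilde v=v$. Also $\tilde v<0$. This is clear where $\tilde v=\beta$ or $\tilde v=\max(v,\beta)$; where $|v-\beta|<\tau$ we have $\max(v,\beta)\le\beta+\tau\le-c+\tau$, so $\tilde v\le-c+\frac32\tau<0$. Therefore $\tilde\rho=-(-\tilde v)^{1/\eta}$ is smooth and negative in $\Omega$, equals $\rho$ near $\partial\Omega$, and $-(-\tilde\rho)^\eta=\tilde v$ is plurisubharmonic.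
\end{proof}

\begin{proof}[Proof of \textup{(a)}]
Extend $\psi$ by a cutoff, without change near $\Sigma$, and let $\rho=re^\psi$ near $\partial\Omega$. Then $E_\eta(\psi)$ is continuous on $\partial\Omega$, so $E_\eta(\psi)\ge2c>0$ on an open neighborhood $W$ of $\Sigma$ in $\partial\Omega$. Every point of $\Omega$ close to $\partial\Omega$ has the form $q=p-s\nu(p)$. By the third line of \eqref{eq:Q}, $Q(N,N)>0$ at $q$ for small $s$. For $p\in W$, \eqref{eq:limits} and \eqref{eq:E2} give $Q(L,L)-|Q(L,N)|^2/Q(N,N)\ge2c-O(s)>0$ at $q$ for small $s$. For $p\in\partial\Omega\setminus W$, compactness gives $\lambda(p)\ge c'>0$, so $Q(L,L)(q)\ge c''/s-O(1)$ with $c''>0$, while $|Q(L,N)|^2/Q(N,N)=O(1)$. So $Q$ is positive definite on a collar of $\partial\Omega$, and Lemma~\ref{lem:patch} applies.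
\end{proof}

\begin{proof}[Proof of \textup{(b)}]
Near $\partial\Omega$ we have $Q\ge0$ and $Q(N,N)>0$, hence $Q(L,L)\ge|Q(L,N)|^2/Q(N,N)$. Let $s\to0$ at $p\in\Sigma$, using \eqref{eq:limits}, with equality, and \eqref{eq:E2}.
\end{proof}

\begin{proof}[Proof of \textup{(c)}]
By (a) the index is at least the supremum. Conversely let $0<\eta'<{}$index. Choose an exponent $\eta>\eta'$ and its $\psi$, so that $E_\eta(\psi)\ge0$ on $\Sigma$ by (b). The room between $\eta'$ and $\eta$ pays for making the inequality strict. Let $\kappa'<\kappa$ correspond to $\eta'$, $\eta$, let $(1+\sigma)\kappa'=\kappa$, and put $\psi'=\psi-\varepsilon\|z\|^2$, $f=\alpha+L\psi$, $l=L\|z\|^2$. Since $|f-\varepsilon l|^2\le(1+\sigma)|f|^2+(1+\sigma^{-1})\varepsilon^2|l|^2$ and $H_{\|z\|^2}(L,L)=|L|^2$,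
\[
E_{\eta'}(\psi')\ge E_\eta(\psi)+\varepsilon|L|^2-\kappa'(1+\sigma^{-1})\varepsilon^2|l|^2>0\quad\text{on }\Sigma
\]
for small $\varepsilon>0$. So the supremum is at least the index. If the index is $1$, this argument gives $\psi'$ for every $\eta'<1$, that is, for every $\kappa'>0$. Conversely, if the inequality is solvable for every $\kappa$, then every $\eta<1$ is an exponent by (a).
\end{proof}

\subsection{The index of $\Omega_b$}\label{sec:index-ex}

Take $r$ from \eqref{eq:r}. On $\gamma$ we have $r_z=0$, $r_w=1$, so $L=\partial_z$ and, by \eqref{eq:alpha-ex}, $\alpha=ib/z$, $|\alpha|=b$. Next we compute $A$. On $\gamma$, $\nu=\partial_{\operatorname{Re}w}$ and $\nu(r)=2$. At $(e^{it},x)$ with $x$ real and near $0$ we have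
\begin{gather*}
r_z=\tfrac1z\big(-ibwe^{-ib\theta}+ib\bar we^{ib\theta}+4\theta^3\big)=0,\qquad r_w=1+x,\\
r_{z\bar z}=\tfrac1{|z|^2}\big(-2b^2\operatorname{Re}(we^{-ib\theta})+12\theta^2\big)=-2b^2x,
\end{gather*}
so $L=(1+x)\partial_z$, $\lambda=-2b^2x(1+x)^2$ and $A=b^2$. For $\psi=-M\theta^2$ we have $d\psi=0$ on $\gamma$ and $H_\psi(L,L)=-2M|\theta_z|^2=-2M$. Therefore
\[
E_\eta(\psi)=b^2-b^2+2M-\kappa b^2=2M-\kappa b^2\quad\text{on }\Sigma=\gamma ,
\]
in agreement with Section~\ref{sec:hand}. Given $\eta<1$, choose $M>\kappa b^2/2$: by Theorem~\ref{thm:criterion}(a), $\eta$ is an exponent. So the index is $1$, and Theorem~\ref{thm:main} is proved. By Corollary~\ref{cor:single}, no single defining function of $\Omega_b$ has exponents arbitrarily close to $1$.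

\section{Complex curves in the boundary}\label{sec:surface}

Let $S\subset\partial\Omega$ be an embedded complex curve. If $\phi$ is a local holomorphic parametrization of $S$, then $\rho\circ\phi\equiv0$, so $\phi'\rho=(\rho\circ\phi)_\zeta=0$ and $H_\rho(\phi',\phi')=(\rho\circ\phi)_{\zeta\bar\zeta}=0$. Hence $S\subset\Sigma$ and $T^{1,0}S=\mathbb CL$ on $S$. So $\alpha_\rho$ is a $(1,0)$-form on $S$, and $\hat\alpha_\rho=2\operatorname{Re}\alpha_\rho$ is a real $1$-form.

\begin{theorem}\label{thm:surface}
The form $\hat\alpha_\rho$ on $S$ is closed, and its cohomology class does not depend on $\rho$. If $S$ contains a conformal annulus $\{e^{-a}<|\xi|<e^a\}$ around which $\hat\alpha$ has period $P$, then every Diederich--Forn\ae ss exponent $\eta$ of $\Omega$ satisfies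
\[
\frac{\eta}{1-\eta}\,|P|\le\frac{\pi^2}a .
\]
In particular, index $1$ implies that $\hat\alpha$ is exact on $S$.
\end{theorem}

By \eqref{eq:hatchange}, $\hat\alpha_{re^\psi}=\hat\alpha_r+d(\psi|_S)$, so the class is independent of $\rho$ once closedness is known. For this, and to apply Lemma~\ref{lem:flat}, we bring $\rho$ locally into the form of that lemma. In coordinates $(\zeta,\omega)$ with $S=\{\omega=0\}$ we have $\rho=2\operatorname{Re}(\rho_\omega(\zeta,0)\,\omega)+\dots$. A change $\omega\to\omega e^{F(\zeta)}$ with $F$ holomorphic makes the coefficient positive only if its argument is harmonic. This is where pseudoconvexity enters: the outward direction may not twist arbitrarily along $S$. Below, $O(|\omega|^2)$ stands for $\omega^2a_1+\omega\bar\omega a_2+\bar\omega^2a_3$ with smooth $a_j$; derivatives in $\zeta$ and $\bar\zeta$ preserve this form.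

\begin{lemma}\label{lem:normal}
Near each point of $S$ there are holomorphic coordinates $(\zeta,\omega)$ with $S=\{\omega=0\}$ and
\begin{equation}\label{eq:normal}
\rho=2e^{g(\zeta)}\operatorname{Re}\omega+O(|\omega|^2),\qquad g\text{ real and smooth}.
\end{equation}
In such coordinates $\hat\alpha_\rho=dg$ on $S$.
\end{lemma}

\begin{proof}
Start with any coordinates in which $S=\{\omega=0\}$. Then $\rho=\rho_\zeta=0$ and $\rho_\omega\ne0$ on $S$; write $\rho_\omega(\zeta,0)=e^{g_0+i\vartheta}$ with $g_0,\vartheta$ real functions of $\zeta$. Let $r_1=e^{-g_0}\rho=2\operatorname{Re}(\omega e^{i\vartheta})+O(|\omega|^2)$, a local defining function. By the implicit function theorem, for fixed $\zeta$ and each small real $\tau$ of either sign there is a boundary point with $\omega e^{i\vartheta}=i\tau+O(\tau^2)$. We evaluate the Levi form there. Differentiating $\omega e^{i\vartheta}+\bar\omega e^{-i\vartheta}$ gives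
\begin{align*}
(r_1)_\zeta&=i\vartheta_\zeta(\omega e^{i\vartheta}-\bar\omega e^{-i\vartheta})+O(\tau^2)=-2\vartheta_\zeta\operatorname{Im}(\omega e^{i\vartheta})+O(\tau^2)=-2\vartheta_\zeta\tau+O(\tau^2),\\
(r_1)_{\zeta\bar\zeta}&=-2\vartheta_{\zeta\bar\zeta}\operatorname{Im}(\omega e^{i\vartheta})-2|\vartheta_\zeta|^2\operatorname{Re}(\omega e^{i\vartheta})+O(\tau^2)=-2\vartheta_{\zeta\bar\zeta}\tau+O(\tau^2),\\
(r_1)_{\zeta\bar\omega}&=-i\vartheta_\zeta e^{-i\vartheta}+O(\tau),\qquad (r_1)_\omega=e^{i\vartheta}+O(\tau).
\end{align*}
The Levi form on $(r_1)_\omega\partial_\zeta-(r_1)_\zeta\partial_\omega$ is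
\[
|(r_1)_\omega|^2(r_1)_{\zeta\bar\zeta}-2\operatorname{Re}\big((r_1)_\omega\overline{(r_1)_\zeta}\,(r_1)_{\zeta\bar\omega}\big)+|(r_1)_\zeta|^2(r_1)_{\omega\bar\omega}
=-2\vartheta_{\zeta\bar\zeta}\tau-2\operatorname{Re}(2i|\vartheta_\zeta|^2\tau)+O(\tau^2),
\]
that is, $-2\vartheta_{\zeta\bar\zeta}\tau+O(\tau^2)$. It is nonnegative for both signs of $\tau$, so $\vartheta_{\zeta\bar\zeta}=0$. Hence locally $\vartheta=\operatorname{Im}F$ with $F=\sigma+i\vartheta$ holomorphic. In the coordinate $\omega e^{F}$, again called $\omega$, $\rho$ has the form \eqref{eq:normal} with $g=g_0-\sigma$.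

For the last claim use Lemma~\ref{lem:alpha}(ii) with $V=\partial_\zeta$, $Y=\partial_\omega$: $\alpha_\rho(\partial_\zeta)=\rho_{\zeta\bar\omega}/\overline{\rho_\omega}=(e^g)_\zeta/e^g=g_\zeta$, so $\hat\alpha_\rho(2\operatorname{Re}V)=2\operatorname{Re}(Vg)=dg(2\operatorname{Re}V)$ for all $V\in T^{1,0}S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
Locally $\hat\alpha_\rho=dg$, so it is closed.

\emph{The inequality on $S$.} Let $\rho$ have exponent $\eta$. In the coordinates of Lemma~\ref{lem:normal} the remainder in \eqref{eq:normal} satisfies the hypotheses of Lemma~\ref{lem:flat} at every $\zeta_0$. The points $(\zeta_0,-u)$ lie in $\Omega$ for small $u>0$, and \eqref{eq:hess-power} gives the required positivity there. So $g_{\zeta\bar\zeta}+\kappa|g_\zeta|^2\le0$, i.e.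
\begin{equation}\label{eq:riccati}
\Delta g+\kappa|\nabla g|^2\le0
\end{equation}
for every local potential $g$ of $\hat\alpha_\rho$. Under a holomorphic change of the coordinate on $S$ both terms get the same positive factor, so \eqref{eq:riccati} holds in every such coordinate.

\emph{The annulus.} If $P=0$ there is nothing to show. Let $P\ne0$ and $\xi=e^{x+iy}$, $|x|<a$. On this strip $\hat\alpha_\rho=dg$ with $g(x,y+2\pi)=g(x,y)+P$, and $\nabla g$ is $2\pi$-periodic in $y$. Let $G(x)=\frac1{2\pi}\int_0^{2\pi}g\,dy$. The mean of $g_{yy}$ over a period is $0$; by Cauchy--Schwarz the mean of $g_x^2+g_y^2$ is at least $G'^2+(P/2\pi)^2$. Averaging \eqref{eq:riccati} gives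
\[
G''+\kappa G'^2+\kappa(P/2\pi)^2\le0 .
\]
Hence $Y=e^{\kappa G}>0$ satisfies $Y''=(\kappa G''+\kappa^2G'^2)Y\le-k^2Y$ on $(-a,a)$ with $k=\kappa|P|/2\pi$. If $2a>\pi/k$, choose $[x_0,x_0+\pi/k]\subset(-a,a)$. Integration by parts gives
\[
0\ge\int_{x_0}^{x_0+\pi/k}(Y''+k^2Y)\sin k(x-x_0)\,dx=k\big(Y(x_0)+Y(x_0+\pi/k)\big)>0,
\]
a contradiction. So $2ak\le\pi$, i.e. $\kappa|P|\le\pi^2/a$.

\emph{Exactness.} Let the index be $1$. A smooth simple closed curve in $S$ has an annular neighborhood, as $S$ is orientable. By uniformization this doubly connected Riemann surface is conformally a round annulus, possibly degenerate, so it contains some $\{e^{-a}<|\xi|<e^a\}$, $a>0$, whose core is homologous to the curve up to orientation. Letting $\eta\to1$ along exponents in $\kappa|P|\le\pi^2/a$ gives $P=0$. Since simple closed curves generate $H_1(S)$, all periods vanish and $\hat\alpha$ is exact.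
\end{proof}

\begin{remark}
Inequality \eqref{eq:riccati} alone gives no better constant: $g=\kappa^{-1}\log(e^{ky}\cos kx)$ satisfies it, since $e^{ky}\cos kx$ is harmonic, on the strip $|x|<a=\pi/2k$, and its period $P=2\pi k/\kappa$ satisfies $\kappa P=\pi^2/a$.
\end{remark}

\section{Points, curves and surfaces: when the converse fails}\label{sec:class}

\begin{theorem}\label{thm:class}
Suppose that $\Sigma$ is a finite disjoint union of components, each of which is
\begin{itemize}
\item[\textup{(p)}] a point,
\item[\textup{(a)}] a smooth embedded compact arc,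
\item[\textup{(c)}] a smooth embedded closed curve, or
\item[\textup{(s)}] a compact connected smooth embedded surface with boundary, all of whose tangent planes are complex lines.
\end{itemize}
Then the index of $\Omega$ is $1$ if and only if $\hat\alpha$ is exact on every component of kind \textup{(s)}. A defining function with \eqref{eq:KLP} exists if and only if, in addition, $\oint_c\hat\alpha=0$ for every component $c$ of kind \textup{(c)} that is everywhere complex tangential.
\end{theorem}

By \eqref{eq:hatchange}, exactness and the periods do not depend on the defining function. So within this class the converse of the Krantz--Liu--Peloso theorem fails exactly when the index is $1$ and some complex tangential component of kind (c) has nonzero period; it holds whenever there are no such components. For $\Omega_b$ the period is $-4\pi b$ by \eqref{eq:period-ex}.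

Components are compact and disjoint, so functions may be prescribed near each of them separately. A surface $S$ of kind (s) satisfies $T_pS=\operatorname{Re}(\mathbb CL)$ at all its points, including boundary points, since $T_pS$ is a complex line in $T_p\partial\Omega$. Its interior is a complex curve, because a surface with complex tangent planes is locally a graph whose differential is complex linear. The form $\hat\alpha_\rho$ is a real $1$-form on $S$, smooth up to $\partial S$.

\subsection{The index}

Let the index be $1$. By Theorem~\ref{thm:surface}, $\hat\alpha$ is exact on the interior of each $S$ of kind (s). It is closed on $S$ by continuity, and $S$ deformation retracts into its interior. So all periods on $S$ vanish, and $\hat\alpha$ is exact on $S$.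

Conversely let $\hat\alpha$ be exact on each $S$. Since $\hat\alpha_r$ is smooth up to $\partial S$, there is $\psi_0\in C^\infty(S)$ with $d\psi_0=-\hat\alpha_r$. Extend it smoothly to a neighborhood, cut off, and replace $r$ by $re^{\psi_0}$. By \eqref{eq:hatchange} we then have $\hat\alpha_r=0$, hence $\alpha=0$, on each $S$.

\emph{Now $A=0$ on $S$.} At an interior point use the coordinates of Lemma~\ref{lem:normal} for the new $r$. As $dg=\hat\alpha_r=0$, $g$ is locally constant, so $r_\zeta$ and $r_{\zeta\bar\zeta}$ are $O(|\omega|^2)$. In these coordinates $L=c_1\big(\partial_\zeta-\frac{r_\zeta}{r_\omega}\partial_\omega\big)$ with $c_1$ smooth, since both fields span the kernel of $\partial r$. Hence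
\[
\lambda=|c_1|^2\Big(r_{\zeta\bar\zeta}-2\operatorname{Re}\Big(\overline{\frac{r_\zeta}{r_\omega}}\,r_{\zeta\bar\omega}\Big)+\Big|\frac{r_\zeta}{r_\omega}\Big|^2r_{\omega\bar\omega}\Big)=O(|\omega|^2),
\]
so $\lambda$ vanishes to second order on $S$ and $A=-\nu(\lambda)/\nu(r)=0$. At $\partial S$ this follows by continuity.

Fix $\eta<1$. Near each $S$ put $\psi=-\varepsilon\|z\|^2$. On $S$,
\[
E_\eta(\psi)=\varepsilon|L|^2-\kappa\varepsilon^2\big|L\|z\|^2\big|^2>0
\]
for small $\varepsilon>0$. Near a component $\gamma_0$ of kind (p), (a) or (c) put $\psi=-Md^2$, with $d$ the Euclidean distance to $\gamma_0$ (for an arc, to a slightly longer embedded arc). Near $\gamma_0$ the function $d^2$ is smooth. On $\gamma_0$ its gradient vanishes, so $L\psi=0$, and its real Hessian is $D^2(d^2)(x,x)=2|\Pi x|^2$ with $\Pi$ the orthogonal projection to the normal space of $\gamma_0$. For a curve let $y$ be a unit tangent vector, let $x=2\operatorname{Re}L$, so $|x|=|L|$, and let $J$ be multiplication by $i$. Then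
\[
H_{d^2}(L,L)=\tfrac14\big(D^2(d^2)(x,x)+D^2(d^2)(Jx,Jx)\big)=\tfrac12\big(2|x|^2-\langle x,y\rangle^2-\langle Jx,y\rangle^2\big)\ge\tfrac12|L|^2,
\]
because $x\perp Jx$ and $|Jx|=|x|$. For a point, $H_{d^2}(L,L)=|L|^2$. So on $\gamma_0$
\[
E_\eta(\psi)\ge A-(1+\kappa)|\alpha|^2+\tfrac M2|L|^2>0
\]
for $M$ large. No condition on $\alpha$ is needed: near curves and points, concavity across the set is free. By Theorem~\ref{thm:criterion}(a), $\eta$ is an exponent. As $\eta<1$ was arbitrary, the index is $1$.

\subsection{The Krantz--Liu--Peloso condition}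

We decide when \eqref{eq:solve} is solvable near each component; write $\alpha=\alpha_r(L)$.

\emph{Points.} Choose $\psi$ real-linear with the prescribed value of $L\psi$ at the point. This is always possible.

\emph{Surfaces.} As $T_pS=\operatorname{Re}(\mathbb CL)$, \eqref{eq:solve} says $d(\psi|_S)=-\hat\alpha_r$. A function on $S$ extends to a neighborhood, so this is solvable if and only if $\hat\alpha$ is exact on $S$.

\emph{Curves.} Here \eqref{eq:solve} prescribes $d\psi$ on the plane $\operatorname{Re}(\mathbb CL)$ at each point of the curve but leaves it free in the remaining tangent direction of $\partial\Omega$. If the curve uses this direction anywhere, the freedom removes any period. The field $T=J\nu$ is tangent to $\partial\Omega$ and transverse to $\operatorname{Re}(\mathbb CL)$. Let $t\mapsto\gamma(t)$ be a regular parametrization of the component and write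
\[
\gamma'=2\operatorname{Re}(cL)+\mu T,\qquad c(t)\in\mathbb C,\ \mu(t)\in\mathbb R\ \text{ smooth}.
\]
If $\psi$ solves \eqref{eq:solve}, then with $\tau=T\psi$ along $\gamma$
\begin{equation}\label{eq:curve}
(\psi\circ\gamma)'=-2\operatorname{Re}(c\alpha)+\mu\tau .
\end{equation}
Conversely let $\varphi,\tau$ be smooth real functions on the parameter space (an interval or a circle) with $\varphi'=-2\operatorname{Re}(c\alpha)+\mu\tau$. Define real-linear functionals $\ell_t$ on $\mathbb R^4$ by
\[
\ell_t(2\operatorname{Re}(eL))=-2\operatorname{Re}(e\alpha)\ \ (e\in\mathbb C),\qquad \ell_t(T)=\tau,\qquad \ell_t(\nu)=0 .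
\]
Then $\ell_t(\gamma')=\varphi'$. Put $\psi(\gamma(t)+n)=\varphi(t)+\ell_t(n)$ for small $n\perp\gamma'(t)$, after extending $\gamma$, $\varphi$ and $\ell_t$ smoothly past the endpoints if $\gamma$ is an arc. This is smooth near $\gamma$. Its differential at a point $\gamma(t)$ of the component equals $\ell_t$, because it agrees with $\ell_t$ on $\gamma'$ and on the normal vectors $n$. So $2\operatorname{Re}(e\,L\psi)=-2\operatorname{Re}(e\alpha)$ for all $e$, and $L\psi=-\alpha$ on $\gamma$.

For an arc take $\tau=0$ and integrate: there is always a solution. For a closed curve, $\varphi'=-2\operatorname{Re}(c\alpha)+\mu\tau$ has a periodic solution $\varphi$ for some $\tau$ if and only if there is $\tau$ with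
\[
\oint\mu\tau\,dt=\oint2\operatorname{Re}(c\alpha)\,dt .
\]
If $\mu\not\equiv0$, a constant multiple of $\mu$ will do. If $\mu\equiv0$, i.e. $\gamma$ is everywhere complex tangential, then the left side is $0$ and the right side is $\oint_\gamma\hat\alpha$, since $\hat\alpha(\gamma')=2\operatorname{Re}\alpha_r(cL)=2\operatorname{Re}(c\alpha)$. So a solution exists if and only if $\oint_\gamma\hat\alpha=0$. Combining the components proves Theorem~\ref{thm:class}. \qed

\begin{thebibliography}{9}
\bibitem{Liu} Bingyuan Liu, \emph{The intrinsic geometry on bounded pseudoconvex domains}, arXiv:1610.06530 (2016).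
\end{thebibliography}

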